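# Logarithms and odd powers in the basic heat trace of a Riemannian foliation

## 1. Riemannian foliations, leaf closures, and the basic Laplacian

Throughout, $M$ is a compact, connected, oriented Riemannian manifold without boundary.

**Definition 1.1 (Riemannian foliation).** A foliation $\mathcal F$ of $M$ of codimension $q$ is locally given by the fibers of submersions $f_i:U_i\to\mathbb R^q$. It is *Riemannian*, with *bundle-like* metric, if the sets $f_i(U_i)$ carry Riemannian metrics for which all $f_i$ are Riemannian submersions and the changes between different $f_i$ are isometries. It is *transversally oriented* if the normal bundle $TM/T\mathcal F$ is oriented.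

**Example 1.2 (suspensions).** Let $B$ be a closed oriented Riemannian manifold with universal cover $\widetilde B$, let $T$ be a closed connected oriented Riemannian manifold of dimension $q$, and let $\pi_1(B)\to \mathrm{Isom}^+(T)$ be a homomorphism with image $\Gamma$. Put $M=\widetilde B\times_{\pi_1(B)}T$, with the metric induced by the product metric, and let the leaves be the images of $\widetilde B\times\{x\}$. Since $\pi_1(B)$ acts by orientation preserving isometries on both factors, $M$ is compact, connected and oriented, the metric is bundle-like, and $\mathcal F$ is transversally oriented of codimension $q$. Two cases will accompany us.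

* *The spinning sphere.* $B=S^1$, $T=S^2$, and the generator of $\pi_1(S^1)$ acts by a rotation about the vertical axis through an angle in $2\pi(\mathbb R\setminus\mathbb Q)$. Here $q=2$.
* *The folded torus.* $B$ is a surface of genus $2$ with standard generators $a_1,b_1,a_2,b_2$, $T=\mathbb R^2/\mathbb Z^2$ with coordinates $(x,y)$; $a_1$ acts by $(x,y)\mapsto(x+\alpha,y)$ with $\alpha$ irrational, $a_2$ by $(x,y)\mapsto(-x,-y)$, and $b_1,b_2$ trivially. The relation $\prod[a_i,b_i]=1$ is respected. Again $q=2$.

**Definition 1.3 (leaf closures, $\overline q$).** The closure $\overline L$ of a leaf is a compact connected submanifold. The codimension of a leaf closure of maximal dimension is denoted $\overline q$. A leaf closure is *transversally orientable* if its normal bundle $\nu(\overline L)=TM|_{\overline L}/T\overline L$ is orientable.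

For a suspension, let $K$ be the closure of $\Gamma$ in the compact group $\mathrm{Isom}(T)$. The preimage in $\widetilde B\times T$ of the leaf through $x$ is $\widetilde B\times\Gamma x$, and the closure of $\Gamma x$ is $Kx$. So the leaf closures are $\widetilde B\times_{\pi_1}(Kx)$, of codimension $\operatorname{codim}_T(Kx)$. For the spinning sphere $K=SO(2)$, and $\overline q=1$; the two poles give closures of codimension $2$. For the folded torus the orbits of $K$ are the sets $\{y=\pm y_0\}$, so $\overline q=1$. The closure over $y_0=0$ is not transversally orientable: $(x,y)\mapsto(-x,-y)$ reverses the normal line $\partial_y$ along the connected circle $y=0$. So transverse orientability of the leaf closures does not follow from transverse orientability of $\mathcal F$.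

**Definition 1.4 (basic functions, $\Delta_B$, $K_B$).** A function is *basic* if it is constant along the leaves. The basic Laplacian is $\Delta_B=\delta_Bd$ on basic functions, where $\delta_B$ is the adjoint of $d$ for the $L^2(M)$ inner product on basic forms; equivalently, it is the operator of the quadratic form $\int_M|df|^2$ on basic functions in $L^2(M)$. Its eigenvalues are $0=\lambda_0<\lambda_1^B\le\lambda_2^B\le\dots$, and
$$K_B(t)=\operatorname{trace}(e^{-t\Delta_B})=\sum_{j\ge0}e^{-t\lambda^B_j}.$$

For a suspension, basic functions are the elements of $C^\infty(T)^\Gamma=C^\infty(T)^K$, and both $\int_Mf^2$ and $\int_M|df|^2$ are $\mathrm{vol}(B)$ times the corresponding integrals over $T$. Hence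
$$K_B(t)=\operatorname{trace}\big(e^{-t\Delta_T}\big|_{L^2(T)^K}\big).\tag{1.1}$$

**Definition 1.5 (the basic manifold).** Let $\pi:\widehat M\to M$ be the bundle of oriented orthonormal transverse frames, with lifted foliation $\widehat{\mathcal F}$ and the metric for which $\pi$ is a Riemannian submersion with $SO(q)$-fibers of volume $1$. The leaf closures of $\widehat{\mathcal F}$ are the fibers of a Riemannian submersion $\rho:\widehat M\to W$ onto a compact Riemannian manifold $W$, the *basic manifold*. The action of $SO(q)$ on frames descends to an isometric action on $W$, and the orbits correspond to the leaf closures of $\mathcal F$: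
$$\pi^{-1}(\overline L)=\rho^{-1}(\text{orbit}).\tag{1.2}$$
All this is standard (Molino; Park–Richardson). We write $G=SO(q)$, let it act from the left by $gx:=xg^{-1}$, and give every compact group its Haar measure of mass $1$. Since $M$ and $SO(q)$ are connected, so are $\widehat M$ and $W$.

For the spinning sphere the oriented frame bundle of $S^2$ is $SO(3)$, so $\widehat M=\mathbb R\times_{\mathbb Z}SO(3)$, its leaf closures are $\mathbb R\times_{\mathbb Z}SO(2)A$, and $W=SO(2)\backslash SO(3)\cong S^2$. For the folded torus, dividing frames $(x,y,\phi)\in T\times SO(2)$ by the closure of the translations leaves $(y,\phi)$, and $W$ is the quotient of this torus by $(y,\phi)\mapsto(-y,\phi+\pi)$, a Klein bottle.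

**Definition 1.6 (slice and vertex representations).** Let a compact Lie group $G$ act smoothly on a manifold $X$, all of whose components have the same maximal orbit dimension $e$. For $x\in X$ with isotropy group $H$, the *slice representation* is $V=T_xX/T_x(Gx)$; by the slice theorem a neighborhood of $Gx$ is equivariantly $G\times_HV_\delta$, where $V_\delta$ is a ball in $V$ for an $H$-invariant inner product. Write $V=V^H\oplus V'$ with $V'^H=0$. The pair $(H,V')$ is the *vertex representation* of $x$. Put
$$n(x)=\dim V',\qquad m(x)=\dim V'-\max\dim(H\text{-orbit in }V').$$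

Orbits of maximal dimension fill an open dense set, so $e=\dim(Gx)+\max\dim(H\text{-orbit in }V)$ and therefore
$$\dim X-e=\dim V^H+m(x).\tag{1.3}$$
In $G\times_HV_\delta$ the orbits of the same type as $Gx$ are those meeting $V^H$. So $m(x)$ is the codimension in $X/G$ of the stratum of $x$. If $V'\ne0$ then $m\ge1$, because orbits lie in spheres. If $m=1$ then $H$ is transitive on the unit sphere $S(V')$: for $n\ge2$ an orbit of dimension $n-1$ is open and closed in the connected sphere, and for $n=1$ the group acts on $\mathbb R$ by $\pm1$, with both signs.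

For $X=W$ and $G=SO(q)$, (1.2) gives $\operatorname{codim}_M\overline L=\operatorname{codim}_W(Gw)=\dim V$, hence $\overline q=\dim W-e$. A *codimension-one stratum* is a component $B_i$ of $W^{(1)}/G$, where $W^{(1)}=\{m=1\}$. Along it put
$$k_i=\dim V'=\operatorname{codim}\overline L-\overline q+1,$$
the equality being $\dim V=\dim V^H+k_i$ with $\dim V^H=\overline q-1$ from (1.3). On the spinning sphere, $SO(2)$ acts on $W\cong S^2$ with two fixed points, where $V=V'=\mathbb R^2$; so there are two codimension-one strata, both points, with $k_i=2$. On the folded torus the orbits over $y=0$ and $y=\frac12$ have isotropy $\{0,\pi\}$ acting on the slice by $y\mapsto-y$; two strata, with $k_i=1$.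

## 2. The short-time expansion and a conjecture on its coefficients

The starting point is a theorem from Ken Richardson, "Traces of heat operators on Riemannian foliations", arXiv:0710.1324 (2007). As $t\to0^+$,
$$K_B(t)\sim\frac1{(4\pi t)^{\overline q/2}}\Big(a_0+\sum_{j\ge1}\sum_{k=0}^{k_0}a_{jk}\,t^{j/2}(\log t)^k\Big),\qquad a_0=\int_M\frac{\mathrm{dvol}(x)}{\mathrm{Vol}(\overline{L_x})},\tag{2.1}$$
with $k_0$ finite. The $a_{jk}$ depend only on the transverse geometry, and the logarithmic terms vanish if $q<4$.

**Conjecture (same source).** In (2.1), $a_{jk}=0$ for $k>0$. If in addition $SO(q)$ acts by orientation preserving isometries on $W$ (equivalently, all leaf closures of $(M,\mathcal F)$ are transversally orientable), then $a_{j0}=0$ for $j$ odd.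

The orientation hypothesis is read in the source's sense: it holds precisely when all leaf closures are transversally orientable. We also keep an eye on the literal reading, in terms of $W$; Section 11 shows that the two differ in general. The question is whether the conjecture is true. Its first half is true; its second half fails for every $q\ge3$. Precisely:

**Theorem 1.** For every $q\ge3$ there is a foliation as above, of codimension $q$ with $\overline q=1$, all of whose leaf closures are transversally orientable, with $W\cong S^q$ orientable and $SO(q)$ acting on it preserving orientation, and with $a_{10}=-(q-2)\sqrt\pi\ne0$. For $q=3$: $a_{2i,0}=\pi/i!$ and $a_{2i+1,0}=-\sqrt\pi/i!$ (with $a_{00}=a_0$).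

**Theorem 2.** In (2.1) always $a_{jk}=0$ for $k>0$.

**Theorem 3.** Let $B_i$ be the components of the codimension-one strata of $M/\overline{\mathcal F}=W/SO(q)$, with the quotient metric. Then
$$a_{10}=-\frac{\sqrt\pi}2\sum_i(k_i-2)\operatorname{Vol}(B_i),$$
an absolutely convergent sum.

**Theorem 4.** Let all leaf closures be transversally orientable. If $a_{10}=0$, then every codimension-one stratum has $k_i=2$. If $\overline q\le2$, the following are equivalent: (1) $a_{j0}=0$ for all odd $j$; (2) $a_{10}=0$; (3) all $k_i=2$ (or there are no codimension-one strata). Consequently the second half of the conjecture holds for $q\le2$, so the range $q\ge3$ in Theorem 1 is sharp.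

**Proposition 5.** The implication (2)$\Rightarrow$(1) fails for $\overline q=3$.

## 3. Two heat traces in codimension two

We use Poisson summation in the form
$$\sum_{l\in\mathbb Z}e^{-tl^2}=\sqrt{\pi/t}+O(t^\infty),\qquad\sum_{l\in\mathbb Z}e^{-t(l+1/2)^2}=\sqrt{\pi/t}+O(t^\infty).\tag{3.1}$$

*Spinning sphere.* By (1.1) we need the rotation-invariant (zonal) functions on $S^2$: one eigenfunction for each eigenvalue $k(k+1)=(k+\frac12)^2-\frac14$. So $K_B=e^{t/4}\sum_{k\ge0}e^{-t(k+1/2)^2}=\frac12\sqrt{\pi/t}\,e^{t/4}+O(t^\infty)$. Compared with $(4\pi t)^{-1/2}$ there are only integer powers of $t$: all $a_{j0}$ with $j$ odd vanish.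

*Folded torus.* The invariant functions are the even functions of $y$, with eigenfunctions $\cos 2\pi ky$, $k\ge0$. So
$$K_B=\sum_{k\ge0}e^{-4\pi^2k^2t}=\tfrac12+\tfrac12(4\pi t)^{-1/2}+O(t^\infty)=(4\pi t)^{-1/2}\big(\tfrac12+\sqrt\pi\,t^{1/2}\big)+O(t^\infty),$$
and $a_{10}=\sqrt\pi\neq0$. The orbit space is an interval, its end points come from reflections, and each contributes to $a_{10}$ as a Neumann boundary point. Transverse orientability of leaf closures excludes exactly this kind of end point. Both values agree with Theorem 3: $k_i=2$ contributes $0$, and two points with $k_i=1$ give $-\frac{\sqrt\pi}2\cdot(-1)\cdot2=\sqrt\pi$. But an end point can also be the center of a higher-dimensional ball, with $k_i\ge3$.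

## 4. Suspended rotations of $S^q$: proof of Theorem 1

**Step 1: the foliation.** We need a suspension whose holonomy closure is all of $SO(q)$. Let $h=q(q-1)/2\ge3$ and let $\Sigma$ be a closed oriented hyperbolic surface of genus $h$, with standard generators $a_i,b_i$. Let $A_1,\dots,A_h\in SO(q)$ be rotations, by angles in $2\pi(\mathbb R\setminus\mathbb Q)$, in the $h$ coordinate planes. The assignment $a_i\mapsto A_i$, $b_i\mapsto1$ respects $\prod[a_i,b_i]=1$. The closure of the image $\Gamma$ contains all coordinate rotation circles, so its Lie algebra is all of $\mathfrak{so}(q)$; as $SO(q)$ is connected, $\Gamma$ is dense in it. Let $SO(q)$ act on $S^q\subset\mathbb R\oplus\mathbb R^q$ fixing $\mathbb R$, and let $M=\widetilde\Sigma\times_{\pi_1(\Sigma)}S^q$ be the suspension.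

**Step 2: leaf closures.** We check $\overline q$ and transverse orientability. The closures are $\widetilde\Sigma\times_{\pi_1}(SO(q)x)$. Orbits of points other than the poles are $(q-1)$-spheres, so $\overline q=1$, and the normal line bundle is trivialized by the invariant field $\partial_r$, where $r$ is the distance to a pole. At a pole, the normal bundle $\widetilde\Sigma\times_{\pi_1}\mathbb R^q$ is oriented because $\Gamma\subset SO(q)$.

**Step 3: the basic manifold.** We check the literal hypothesis too. The oriented frame bundle of $S^q$ is $SO(q+1)$, so $\widehat M=\widetilde\Sigma\times_{\pi_1}SO(q+1)$, its leaf closures are $\widetilde\Sigma\times_{\pi_1}SO(q)A$, and $W=SO(q)\backslash SO(q+1)\cong S^q$ is orientable. The connected group $SO(q)$ preserves its orientation.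

**Step 4: the heat trace.** We compute enough of $K_B$ to read off $a_{10}$. By (1.1), $K_B$ is the trace over zonal functions on $S^q$, with simple eigenvalues $k(k+q-1)$, $k\ge0$. With $\alpha=\frac{q-1}2$ we have $k(k+q-1)=(k+\alpha)^2-\alpha^2$, so
$$K_B(t)=e^{\alpha^2t}\sum_{k\ge0}e^{-t(k+\alpha)^2}.$$
From (3.1), up to $O(t^\infty)$, $\sum_{l\ge1}e^{-tl^2}=\frac12\sqrt{\pi/t}-\frac12$ and $\sum_{l\ge0}e^{-t(l+1/2)^2}=\frac12\sqrt{\pi/t}$. If $\alpha$ is an integer we remove the $\alpha-1$ terms $l=1,\dots,\alpha-1$ from the first sum; if $\alpha$ is a half-integer we remove $\alpha-\frac12$ terms from the second. Each removed term is $1+O(t)$. In both cases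
$$\sum_{k\ge0}e^{-t(k+\alpha)^2}=\tfrac12\sqrt{\pi/t}+\tfrac12-\alpha+O(t),\qquad\tfrac12-\alpha=-\tfrac{q-2}2 .$$
Hence
$$K_B(t)=\tfrac12\sqrt{\pi/t}-\tfrac{q-2}2+O(\sqrt t)=\frac1{\sqrt{4\pi t}}\big(\pi-(q-2)\sqrt\pi\,t^{1/2}+O(t)\big).$$
Asymptotic coefficients are unique, so $a_{10}=-(q-2)\sqrt\pi\ne0$. For $q=3$, $\alpha=1$ and no terms are removed: $K_B=e^t(\frac12\sqrt{\pi/t}-\frac12)+O(t^\infty)=\frac{e^t}{\sqrt{4\pi t}}(\pi-\sqrt\pi\,t^{1/2})+O(t^\infty)$, which gives all coefficients. $\square$

The second half of the conjecture is thus false for every $q\ge3$. The rest of the lecture proves the first half and explains $a_{10}$.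

## 5. Reduction to an integral over $SO(q)\times W$

**Step 1: functions on $W$.** We replace the foliation by a group action. Let $N=\dim W$ and $\varphi(w)=\mathrm{vol}(\rho^{-1}(w))$, a smooth, positive, $G$-invariant function. Basic functions $f$ correspond to $F\in C^\infty(W)^G$ by $\pi^*f=\rho^*F$. As $\pi$ and $\rho$ are Riemannian submersions and the fibers of $\pi$ have volume $1$,
$$\int_Mf^2=\int_WF^2\varphi,\qquad\int_M|df|^2=\int_W|dF|^2\varphi .$$

**Step 2: removing the weight.** Put $\psi=\varphi^{1/2}$ and $u=\psi F$. Then $\int F^2\varphi=\int u^2$ and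
$$\int|dF|^2\varphi=\int\Big|du-u\frac{d\psi}\psi\Big|^2=\int|du|^2-\int\Big\langle d(u^2),\frac{d\psi}\psi\Big\rangle+\int u^2\frac{|d\psi|^2}{\psi^2}.$$
Since $\delta(d\psi/\psi)=\Delta_W\psi/\psi+|d\psi|^2/\psi^2$, integrating by parts gives $\int|du|^2-\int u^2\,\Delta_W\psi/\psi$. So $\Delta_B$ is unitarily equivalent to the restriction to $L^2(W)^G$ of $L=\Delta_W+Q$, where $Q=-\varphi^{-1/2}\Delta_W\varphi^{1/2}$ is smooth and $G$-invariant.

**Step 3: the trace.** Let $K(t,x,x')$ be the heat kernel of $L$. Composing $e^{-tL}$ with the projection onto invariants, $u\mapsto\int_Gu(g\,\cdot)\,dg$, gives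
$$K_B(t)=\int_G\int_WK(t,x,gx)\,dx\,dg .$$
By the off-diagonal expansion (Berline–Getzler–Vergne, *Heat Kernels and Dirac Operators*, Thm 2.30), uniformly, with $\chi$ a cutoff near the diagonal,
$$K=(4\pi t)^{-N/2}e^{-d^2/4t}\chi\sum_{j\le P}t^j\Phi_j+O(t^{P+1-N/2}),\qquad\Phi_0(x,x)=1,$$
with $\Phi_j$ smooth near the diagonal. Therefore
$$K_B(t)=(4\pi t)^{-N/2}\sum_{j\le P}t^jI_j\big(\tfrac1{4t}\big)+O(t^{P+1-N/2}),\qquad I_j(s)=\int_G\int_We^{-s\,d(x,gx)^2}\chi\Phi_j(x,gx)\,dx\,dg.\tag{5.1}$$
Everything depends on the asymptotics of $I_j(s)$ as $s\to\infty$.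

## 6. Where fixed-point expansions and polar coordinates stop

A natural first plan is to fix $g$, expand the inner integral over $x$ around the fixed point set of $g$, and then integrate over $g$. If $g$ acts linearly and preserves orientation, its fixed space has even codimension, and for each $g$ only integer powers of $s$ appear. Here is what happens for $SO(3)$ on $\mathbb R^3$ with amplitude $e^{-|x|^2}$.

If $h$ is a rotation by $\theta$, then $|x-hx|^2=4\sin^2(\theta/2)\,|x_\perp|^2$, with $x_\perp$ the component orthogonal to the axis, so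
$$\int_{\mathbb R^3}e^{-s|x-hx|^2-|x|^2}dx=\frac{\pi^{3/2}}{1+4s\sin^2(\theta/2)}\sim\pi^{3/2}\Big(\frac1{4s\sin^2(\theta/2)}-\frac1{16s^2\sin^4(\theta/2)}+\cdots\Big).$$
The angle has Haar density $\frac2\pi\sin^2(\theta/2)\,d\theta$ on $[0,\pi]$. The first term integrates well; the second leads to $\int d\theta/\sin^2(\theta/2)=\infty$. The expansion is not uniform as $\theta\to0$, and this is where the plan breaks. The exact average, using $\int_0^\pi\frac{d\theta}{1+2s-2s\cos\theta}=\frac\pi{\sqrt{1+4s}}$, is
$$\pi^{3/2}\,\frac1{2s}\Big(1-\frac1{\sqrt{1+4s}}\Big)=\pi^{3/2}\Big(\frac1{2s}-\frac1{4s^{3/2}}+\cdots\Big).\tag{6.1}$$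
A half-integer power appears, contributed by rotations with $\theta\sim s^{-1/2}$, although each single rotation produces none.

The second plan is to integrate over $g$ and over spheres first. Put $x=r\omega$; then $s\,d^2\approx sr^2|\omega-g\omega|^2$, so the inner integral is a function $f(r,\sigma)$ of $r$ and $\sigma=r\sqrt s$. On the unit sphere there are no fixed points of the whole group, so one can argue by induction on the isotropy group. It remains to evaluate $\int_0^\infty r^{n-1}f(r,r\sqrt s)\,dr$ when $f\sim\sum F_k(r)\sigma^{-k}$. In general this has logarithms: for $n=1$ and $f=\chi(r)/(1+\sigma)$ with $\chi(0)=1$, the integral is asymptotic to $s^{-1/2}\log\sqrt s$. So smooth analysis alone cannot exclude them.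

What gets past this point is that the coefficient of each logarithm is computed in a *linear* model, and the linear model, regularized by a Gaussian factor $e^{-\varepsilon|x|^2}$, is a generating function of invariant theory. It is rational in a variable $\gamma$ with $\gamma+\gamma^{-1}=2+\varepsilon$, hence a Laurent series in $\sqrt\varepsilon$. A Laurent series contains no $\log\varepsilon$. Its constant term is the new information, responsible for $-\frac14s^{-3/2}$ in (6.1).

## 7. The Gaussian model and its Hilbert series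

Let $H$ be a compact group acting orthogonally on a Euclidean space $V'$ with $V'^H=0$, $\dim V'=n\ge1$, and let $p$ be a homogeneous polynomial of degree $d$ on $V'\times V'$. Put
$$J_p(s)=\int_{S(V')}\int_He^{-s|\omega-h\omega|^2}p(\omega,h\omega)\,dh\,d\omega,$$
$$Z_p(\varepsilon)=\int_{V'}\int_He^{-|x-hx|^2-\varepsilon|x|^2}p(x,hx)\,dh\,dx=\int_0^\infty\sigma^{n-1+d}J_p(\sigma^2)e^{-\varepsilon\sigma^2}d\sigma,\tag{7.1}$$
the last equality by polar coordinates $x=\sigma\omega$. Replacing $\omega$ by $-\omega$ shows $J_p=0$ for $d$ odd.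

**Lemma A.** For small $\varepsilon>0$, $Z_p(\varepsilon)$ is given by a convergent Laurent series in $\sqrt\varepsilon$.

*Proof.* Let $\gamma\in(0,1)$ with $\gamma+\gamma^{-1}=2+\varepsilon$. As $h$ is orthogonal, $|x-hx|^2=\langle x,(2-h-h^{-1})x\rangle$, so the exponent in $Z_p$ is $-\langle x,T_hx\rangle$ with
$$T_h=2+\varepsilon-h-h^{-1}=\gamma^{-1}(1-\gamma h)(1-\gamma h^{-1}).$$
Since $h^{-1}=h^T$, $\det(1-\gamma h^{-1})=\det(1-\gamma h)$; this is positive, being nonzero for $0\le\gamma<1$ and $1$ at $\gamma=0$. So $\det T_h^{-1/2}=\gamma^{n/2}\det(1-\gamma h)^{-1}$.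

Now $x\mapsto p(x,hx)$ is a polynomial in $x$ whose coefficients are polynomials in the entries of $h$. Its Gaussian integral is $\pi^{n/2}\det T_h^{-1/2}$ times a polynomial in these coefficients and the entries of $T_h^{-1}=\gamma(1-\gamma h)^{-1}(1-\gamma h^{-1})^{-1}$. Moreover $(1-\gamma h)^{-1}=\operatorname{adj}(1-\gamma h)/\det(1-\gamma h)$, and the same holds for $h^{-1}=h^T$. Hence $Z_p$ is $\gamma^{n/2}$ times a finite linear combination of terms
$$\gamma^i\int_Hf(h)\det(1-\gamma h)^{-a}\,dh,\qquad a\ge1,$$
with $f$ polynomial in the entries of $h$.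

We recognize this integral as a Hilbert series. With $E=(V'_{\mathbb C})^{\oplus a}$, $\det(1-\gamma h)^{-a}=\sum_k\gamma^k\chi_{\mathrm{Sym}^kE}(h)$, uniformly convergent in $h$. We may replace $f$ by its average over conjugation. As $f$ is a matrix coefficient of a finite-dimensional representation, this average is a finite linear combination of characters $\chi_U$. So the integral is a finite combination of series $\sum_k\gamma^k\dim(U\otimes\mathrm{Sym}^kE)^H$. These are Hilbert series of the graded modules $(U\otimes\mathrm{Sym}E)^H$, finitely generated over the finitely generated algebra $(\mathrm{Sym}E)^H$ (Hilbert), so they are rational in $\gamma$ (Hilbert–Serre).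

Finally put $\gamma=e^{-\tau}$. Then $\varepsilon=2\cosh\tau-2$, so $\sqrt\varepsilon=2\sinh(\tau/2)$, and $\tau$ is an odd analytic function of $\sqrt\varepsilon$ near $0$. So $Z_p=e^{-n\tau/2}\cdot(\text{rational in }e^{-\tau})$ is meromorphic in $\sqrt\varepsilon$ at $0$. $\square$

Let $\mathrm{CT}\,Z_p$ be the coefficient of $\varepsilon^0$ in this Laurent series.

**Example 7.1 (transitive case).** Let $H$ be transitive on $S(V')$ and $p=1$. Invariant polynomials are polynomials in $|x|^2$, so the proof (with $f=1$, $a=1$) gives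
$$Z_1=\pi^{n/2}\gamma^{n/2}\sum_k\gamma^k\dim(\mathrm{Sym}^kV')^H=\pi^{n/2}\frac{\gamma^{n/2}}{1-\gamma^2}=\pi^{n/2}\frac{e^{-(n/2-1)\tau}}{2\sinh\tau}.$$
As $\tau=\sqrt\varepsilon+O(\varepsilon^{3/2})$, this is $\pi^{n/2}\big(\frac1{2\sqrt\varepsilon}-\frac{n-2}4+O(\sqrt\varepsilon)\big)$, so
$$\mathrm{CT}\,Z_1=-\tfrac{n-2}4\,\pi^{n/2}.\tag{7.2}$$
For $SO(3)$ on $\mathbb R^3$ this is $-\frac14\pi^{3/2}$. The integral in (6.1) is $s^{-3/2}Z_1(1/s)$, and indeed its $s^{-3/2}$ coefficient is $-\frac14\pi^{3/2}$.

**Finite parts.** For a function on $(0,\infty)$ with expansions in powers at $0$ and at $\infty$, let $\mathrm{fp}\!\int_0^\infty$ be the Hadamard finite part: cut off at $\delta\to0$ and $R\to\infty$, discard powers and logarithms, and keep the constant term. For example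
$$\mathrm{fp}\!\int_1^\infty\sigma^a\,d\sigma=-\frac1{a+1}\ (a\ne-1),\qquad\mathrm{fp}\!\int_1^\infty\sigma^{-1}d\sigma=0.\tag{7.3}$$

**Lemma B.** Suppose $J_p(s)\sim\sum_{k\ge0}c_ks^{-k/2}$ as $s\to\infty$. Then $c_{n+d}=0$ and
$$\mathrm{fp}\!\int_0^\infty\sigma^{n-1+d}J_p(\sigma^2)\,d\sigma=\mathrm{CT}\,Z_p .$$

*Proof.* Write $J_p(\sigma^2)=\sum_{k\le n+d}c_k\sigma^{-k}1_{\sigma\ge1}+R(\sigma)$. Then $\sigma^{n-1+d}R$ is bounded near $0$ and $O(\sigma^{-2})$ at infinity, hence integrable, and its integral against $e^{-\varepsilon\sigma^2}$ converges to its integral. For $a>-1$,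
$$\int_1^\infty\sigma^ae^{-\varepsilon\sigma^2}d\sigma=\tfrac12\Gamma\big(\tfrac{a+1}2\big)\varepsilon^{-(a+1)/2}-\tfrac1{a+1}+o(1),$$
and by (7.3) the constant is the finite part of $\int_1^\infty\sigma^a$. For $a=-1$ the integral is $\frac12\log\frac1\varepsilon+O(1)$. The exponents occurring are $a=n-1+d-k\ge-1$, with $a=-1$ for $k=n+d$. So (7.1) gives
$$Z_p(\varepsilon)=\sum_{l\ge1}z_l\varepsilon^{-l/2}+\tfrac12c_{n+d}\log\tfrac1\varepsilon+O(1),$$
a finite sum over $l$. By Lemma A there is no logarithm, so $c_{n+d}=0$. Then the $O(1)$ term is the finite part plus $o(1)$, and comparison with the Laurent series gives the second claim. $\square$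

## 8. Radial integration

**Lemma C.** Let $Y$ be open in a Euclidean space, $n\ge1$, and $f(y,r,\sigma)$ smooth on $Y\times\mathbb R\times[0,\infty)$, with support in $r$ compact locally uniformly in $y$. Let $F_k(y,r)$, $k\ge0$, be smooth with $|\partial_y^\alpha\partial_r^i(f-\sum_{k<K}F_k\sigma^{-k})|\le C\sigma^{-K}$ for $\sigma\ge1$, locally uniformly in $y$, for all $K,\alpha,i$. Put $f_i=\partial_r^if(y,0,\sigma)/i!$ and $F_{k,i}=\partial_r^iF_k(y,0)/i!$. Then, as $z\to\infty$,
$$\int_0^\infty r^{n-1}f(y,r,rz)\,dr\sim\sum_kA_kz^{-k}+\sum_{i\ge0}B_iz^{-n-i}+\sum_{k\ge n}F_{k,k-n}z^{-k}\log z,$$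
$$A_k=\mathrm{fp}\!\int_0^\infty r^{n-1-k}F_k\,dr,\qquad B_i=\mathrm{fp}\!\int_0^\infty\sigma^{n-1+i}f_i\,d\sigma,$$
with coefficients smooth in $y$, the expansion being differentiable in $y$.

*Proof.* Fix $K'$ and $K>n+K'$, and write $f=\sum_{k<K}F_k\sigma^{-k}1_{\sigma\ge1}+f^K$. Then $|\partial_y^\alpha\partial_r^if^K|\le C(1+\sigma)^{-K}$, and $f^K$ has compact support in $r$.

**Step 1: the terms $F_k$.** We isolate what the cut-off at $\sigma=1$, that is $r=1/z$, produces. Choose $I\ge K'$ with $n-k+I>0$ and insert $F_k=\sum_{i<I}F_{k,i}r^i+r^I(\text{smooth})$ near $r=0$. By the definition of the finite part,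
$$z^{-k}\int_{1/z}^\infty r^{n-1-k}F_k\,dr=A_kz^{-k}+F_{k,k-n}z^{-k}\log z-\sum_{i<I,\,i\ne k-n}\frac{F_{k,i}}{n-k+i}z^{-n-i}+O(z^{-n-I}),$$
where $F_{k,k-n}=0$ if $k<n$, and where the logarithmic term is present only if $k-n<I$, which we can ensure by enlarging $I$. The terms with $i\ge K'$ are $O(z^{-n-K'})$.

**Step 2: the remainder $f^K$.** Taylor expansion in the variable $r$, the remainder being bounded by $Cr^{K'}(1+\sigma)^{-K}$ for all $r\ge0$, and the substitution $\sigma=rz$ give
$$\int_0^\infty r^{n-1}f^K(r,rz)\,dr=\sum_{i<K'}z^{-n-i}\int_0^\infty\sigma^{n-1+i}\Big(f_i-\sum_{k<K}F_{k,i}\sigma^{-k}1_{\sigma\ge1}\Big)d\sigma+O(z^{-n-K'}),$$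
where $K>n+K'$ makes the error integral converge. By (7.3) the integral on the right equals $B_i+\sum_{k<K,\,k\ne n+i}\frac{F_{k,i}}{n+i-k}$.

**Step 3: addition.** The double sums of Steps 1 and 2 cancel. Terms $A_kz^{-k}$ and $F_{k,k-n}z^{-k}\log z$ with $k\ge n+K'$ are $O(z^{-n-K'}\log z)$. As $K'$ is arbitrary, the expansion follows. The same estimates hold for $y$-derivatives. $\square$

## 9. Asymptotics of invariant Gaussian integrals

**Class $\mathcal C$.** Let $G$ be a compact Lie group acting smoothly on a manifold $X$ with smooth density $dx$, all components of $X$ having the same maximal orbit dimension $e$. Let $Y$ be open in a Euclidean space (parameters) and $U$ a $G$-invariant neighborhood of the diagonal in $X\times X$. Let $D\in C^\infty(Y\times U)$ be invariant under the diagonal action of $G$, $D\ge0$, $D=0$ exactly on the diagonal, with positive definite Hessian of $x'\mapsto D(y,x,x')$ at $x'=x$. Let $b\in C^\infty(Y\times X\times X)$ have, over compact subsets of $Y$, compact support in $Y\times U$. Put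
$$I(s,y)=\int_G\int_Xe^{-sD(y,x,gx)}b(y,x,gx)\,dx\,dg .$$
Example: $X=W$, $G=SO(q)$, $D=d^2$ and $b=\chi\Phi_j$ (no parameters) give the $I_j$ of (5.1). Parameters enter because the induction produces them.

**Property (Odd)** for $(H,V')$: $\mathrm{CT}\,Z_p=0$ for all $H$-invariant inner products on $V'$ and all homogeneous $p$ of even degree.

**Theorem A.** Let data be in class $\mathcal C$.

1. $I(s,y)\sim\sum_{k\ge e}c_k(y)s^{-k/2}$ as $s\to\infty$: no logarithms, $c_k$ smooth, and the expansion differentiable in $y$, locally uniformly.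
2. If every vertex representation of a point of $X$ with $m$ odd satisfies (Odd), then $c_k=0$ for $k\not\equiv e\pmod2$.
3. Let $X^{(1)}=\{x:m(x)=1\}$. There are signed smooth densities $\mu_y$ on the submanifold $X^{(1)}$, depending jointly smoothly on $y$ and the point, with $|\mu_y|(C)$ finite and locally bounded in $y$ for each compact $C\subset X$, such that $c_{e+1}(y)=\int_{X^{(1)}}b(y,x,x)\,d\mu_y(x)$.

*Proof.* We use induction on $(\dim G,|\pi_0G|)$, ordered lexicographically. A proper closed subgroup is strictly smaller: if it has the same dimension, it contains the identity component and has fewer components.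

**Step 0: localization.** We reduce to $b$ supported near one point of the diagonal. Where $b$ is supported away from the diagonal, $D\ge c>0$, and the contribution is $O(e^{-cs/2})$ with all $y$-derivatives. By a partition of unity in $x$ (and in $y$) we may assume $b$ supported near $(p,p)$ and $y$ near $y_0$, with neighborhoods as small as needed. The densities in (3) are then added up with the same partition of unity.

**Step 1: $H=G_p\ne G$; reduction to the slice.** The goal is to integrate out the directions of $G$ transverse to $H$ and apply the induction hypothesis to $H$.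

*Coordinates.* Choose an $\mathrm{Ad}(H)$-invariant complement $\mathfrak m$ of $\mathfrak h$ in $\mathfrak g$, with an $\mathrm{Ad}(H)$-invariant norm, $\ell=\dim\mathfrak m$, and a slice $V_\delta$, a ball in the orthogonal $H$-representation $V$. Then $(\eta,v)\mapsto e^\eta v$ is a coordinate system near $p$, and $(\xi,h)\mapsto e^\xi h$ is a diffeomorphism of (small ball)$\times H$ onto a neighborhood of $H$ in $G$. By right invariance under $H$, $dg=\Lambda(\xi)\,d\xi\,dh$. Write $dx=j(\eta,v)\,d\eta\,dv$, put $x=e^\eta v$, substitute $g\to e^\eta ge^{-\eta}$, and use invariance of $D$: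
$$I=\int d\eta\int_V\int_Ge^{-sD(y,v,gv)}\,b(y,e^\eta v,e^\eta gv)\,j(\eta,v)\,dg\,dv .$$
On the support of $b$, $gv$ is near $p$; in the tube $G\times_HV_\delta$ this forces $gH$ near $H$, so $g=e^\xi h$ with $\xi$ small. Put $w=hv\in V_\delta$.

*The phase.* The pair $(\xi,w)$ gives coordinates of $x'=e^\xi w$, so $D(y,v,e^\xi w)$ vanishes exactly at $\xi=0$, $w=v$, with positive definite Hessian in $(\xi,w)$ there. By the implicit function theorem, for $y$ near $y_0$ and $v,w$ near $0$, the function $\xi\mapsto D(y,v,e^\xi w)$ has near $0$ a unique critical point $\xi_*(y,v,w)$, depending smoothly on its arguments; after shrinking, the Hessian in $\xi$ is positive definite on the whole ball, so $\xi_*$ is the minimum. Let $D''(y,v,w)$ be the minimum value. Taylor's formula gives $D=D''+\langle\xi-\xi_*,C(\xi-\xi_*)\rangle$ with $C$ smooth and positive definite, so with $\zeta=C^{1/2}(\xi-\xi_*)$, a coordinate near $\xi_*$,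
$$D(y,v,e^\xi w)=D''(y,v,w)+|\zeta|^2 .$$
We check that $D''$ is again of the type in class $\mathcal C$, for $H$ on $V_\delta$. It is $\ge0$, and zero exactly when $v=e^{\xi_*}w$, that is $\xi_*=0$ and $w=v$. Its Hessian in $w$ at $w=v$ is obtained by minimizing a positive definite quadratic form in $(\xi,w)$ over $\xi$, a Schur complement, hence positive definite. It is $H$-invariant:
$$D''(y,hv,hw)=\min_\xi D(y,hv,e^\xi hw)=\min_\xi D(y,v,e^{\mathrm{Ad}(h^{-1})\xi}w)=D''(y,v,w).$$

*The integral over $\xi$.* Let $\beta=b(y,e^\eta v,e^\eta e^\xi w)\,j\,\Lambda(\xi)\,|\partial\xi/\partial\zeta|$. Taylor expansion of $\beta$ at $\zeta=0$ gives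
$$\int e^{-s(D''+|\zeta|^2)}\beta\,d\zeta=e^{-sD''}\Big(\sum_{i<K}s^{-\ell/2-i}\beta_i(y,\eta,v,w)+s^{-\ell/2-K}R_K\Big),\qquad\beta_0=\pi^{\ell/2}\beta|_{\zeta=0},$$
with all derivatives of $R_K$ in $(y,\eta,v,w)$ bounded for $s\ge1$. A $y$-derivative of order $|\alpha|$ of $e^{-sD''}$ costs at most $s^{|\alpha|}$, and $K$ is arbitrary. So, differentiably in $y$,
$$I\sim\sum_is^{-\ell/2-i}\int d\eta\int_H\int_Ve^{-sD''(y,v,hv)}\beta_i(y,\eta,v,hv)\,dv\,dh .\tag{9.1}$$

*Conclusion of Step 1.* The inner integrals are in $\mathcal C$ for the smaller group $H$ on $V_\delta$, with parameters $(y,\eta)$. If $e_V$ is the maximal $H$-orbit dimension in $V$, the slice theorem gives $e=\ell+e_V$. A point $v\in V_\delta$ has isotropy $G_v=H_v$ and the same slice representation for $H$ on $V_\delta$ as for $G$ on $X$, hence the same vertex representation. By induction, (9.1) gives (1), and under the hypothesis of (2) only powers $s^{-(\ell+2i+k)/2}$ with $k\equiv e_V$, that is $\ell+2i+k\equiv e$; this is (2). For (3), only $i=0$ contributes to $c_{e+1}$. At $w=v$ we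 have $\xi_*=0$, so $\beta_0(y,\eta,v,v)$ is $b(y,e^\eta v,e^\eta v)$ times a smooth positive function, and $X^{(1)}$ is locally $\{e^\eta v:v\in V^{(1)}\}$. So (3) follows from (3) for $H$.

**Step 2: $p$ fixed by $G$; polar coordinates.** Now the isotropy does not shrink, and we pass to a sphere.

*Set-up.* Use an equivariant linear chart $V=V^G\oplus V'$ at $p$, with $G$ orthogonal. The coordinate $u\in V^G$ is not moved by $G$, so $D$ is only needed at pairs with equal $u$; we include $u$ among the parameters $y$ and integrate over it at the end. The density of $dx$ is absorbed into $b$. Let $n=\dim V'$. If $n=0$, $G$ acts trivially near $p$, $I=\int b(y,u,u)\,du$ is constant in $s$, $e=0$, $m=0$, and everything holds. This contains the base case, $G$ trivial. Let $n\ge1$; then $m:=m(p)=n-e\ge1$.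

*The sphere.* Near $(0,0)$ we have
$$D(y,x,x')=A(y,x,x')[x-x',x-x'],\qquad A(y,x,x')=\int_0^1(1-\theta)\,\mathrm{Hess}_{x'}D(y,x,x+\theta(x'-x))\,d\theta,$$
because $D$ vanishes to second order on the diagonal. As $G$ acts linearly, $A$ is $G$-equivariant. For $|r|<\varepsilon_0$ and $\omega,\omega'\in S=S(V')$ put
$$E(y,r,\omega,\omega')=A(y,r\omega,r\omega')[\omega-\omega',\omega-\omega'].$$
$E$ is smooth and $G$-invariant. It is positive for $\omega\ne\omega'$: for $r\ne0$ it is $r^{-2}D(y,r\omega,r\omega')$, and at $r=0$ we use $A(y,0,0)=\frac12\mathrm{Hess}>0$. Its Hessian on the diagonal is positive definite, because $A(y,x,x)=\frac12\mathrm{Hess}$ is. So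
$$F(s;y,r)=\int_G\int_Se^{-sE(y,r,\omega,g\omega)}b(y,r\omega,rg\omega)\,d\omega\,dg$$
is in $\mathcal C$ on $S$ with parameters $(y,r)$ and maximal orbit dimension $e$. The sphere contains no $G$-fixed points, since $V'^G=0$; so Step 1 applies at each of its points, (1)–(3) hold for $F$ with the appropriate hypotheses, and $F\sim\sum_{k\ge e}F_k(y,r)s^{-k/2}$, differentiably in $(y,r)$. From $E(y,-r,\omega,\omega')=E(y,r,-\omega,-\omega')$, the same relation for $b$, and the substitution $\omega\mapsto-\omega$, $F$ is even in $r$. With $z=\sqrt s$ and $f(y,r,\sigma)=F(\sigma^2;y,r)$,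
$$I=\int_0^\infty r^{n-1}f(y,r,rz)\,dr,$$
and Lemma C applies. We examine its terms.

*The adapted inner product.* Any statement about a coefficient determined by the single function $I(\cdot,y_0)$ may be checked with any $G$-invariant inner product on $V'$. We take $A(y_0,0,0)$, which is $G$-invariant. Then at $y_0$ we have $E\sim|\omega-\omega'|^2+\sum_{l\ge1}r^lE_l$ as a Taylor series in $r$, with $E_l$ a homogeneous polynomial of degree $l+2$ in $(\omega,\omega')$, and the Taylor terms of $b$ of order $l$ are homogeneous of degree $l$. Expanding $e^{-\sigma^2E}b$ in $r$, a product of $c$ factors $-\sigma^2r^{l_\nu}E_{l_\nu}$ and one term $r^{l_0}b_{l_0}$ with $l_0+\sum l_\nu=i$ has degree $l_0+\sum(l_\nu+2)=i+2c$. So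
$$f_i(\sigma)=\sum_{c=0}^i\sigma^{2c}J_{p_{i,c}}(\sigma^2),\qquad\deg p_{i,c}=i+2c .\tag{9.2}$$
Each $J_p$ has an expansion as in Lemma B, by Step 1 applied on $S$ with $D=|\omega-\omega'|^2$.

*No logarithms.* The coefficient of $z^{-k}\log z$ is determined by $I(\cdot,y_0)$, so we use the adapted inner product. It is $F_{k,k-n}$, the coefficient of $\sigma^{-k}$ in $f_i$ with $i=k-n$. By (9.2) it is the sum over $c$ of the coefficients of $s^{-(k+2c)/2}$ in $J_{p_{i,c}}(s)$. Since $k+2c=n+i+2c=n+\deg p_{i,c}$, all of them vanish by Lemma B. The powers that remain are $A_kz^{-k}$ with $k\ge e$ and $B_iz^{-n-i}$ with $n+i>e$. This proves (1), with smoothness in $y$ from Lemma C.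

*Parity.* The vertex representations of $S$ occur among those of $X$: the slice at $\omega$ in $V'$ is the slice in $S$ plus a fixed radial line, and $V^G$ adds fixed directions. So under the hypothesis of (2), $F_k=0$ unless $k\equiv e$. Since $F$ is even in $r$, $f_i=0$ for $i$ odd, and only $B_iz^{-n-i}$ with $i$ even occur. If $m=n-e$ is even, these have the right parity. If $m$ is odd and $i$ is even, then $n+i\not\equiv e$, so $A_{n+i}=0$ and $B_i$ is the full coefficient of $z^{-n-i}$ in $I$; hence we may compute it at $y_0$ with the adapted inner product. By (9.2) and Lemma B with $d=i+2c$,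
$$B_i=\sum_c\mathrm{fp}\!\int_0^\infty\sigma^{n-1+i+2c}J_{p_{i,c}}(\sigma^2)\,d\sigma=\sum_c\mathrm{CT}\,Z_{p_{i,c}}=0$$
by (Odd) for $(G,V')$. This proves (2).

*The coefficient $c_{e+1}$, $m\ge2$.* Then $n+i\ge e+2$, so $c_{e+1}=A_{e+1}=\int_0^\infty r^{m-2}F_{e+1}(y,r)\,dr$, a convergent integral. By Step 1 on $S$, $F_{e+1}=\int_{S^{(1)}}b(y,r\omega,r\omega)\,d\mu_{y,r}(\omega)$ with $|\mu_{y,r}|(S)$ locally bounded in $(y,r)$. As $V'^{(1)}=(0,\infty)\times S^{(1)}$ near $0$, this is (3), with density $r^{m-2}\,dr\,d\mu_{y,r}$, after integration over $u$.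

*The coefficient $c_{e+1}$, $m=1$.* Then $S$ is a single orbit and all slices in $S$ are points, so (9.1) contains only powers $s^{-e/2-i}$ with $i$ an integer; thus $F_k=0$ for $k\not\equiv e$. In particular $A_{e+1}=0$, and as $n=e+1$, $c_{e+1}=B_0$. Use the adapted inner product at $y$, let $dx_A$ be its Lebesgue measure, write $dx=\kappa\,dx_A$ at $x=0$, and write $b$ without the density factor again. Then $f_0=\kappa\,b(y,0,0)J_1(\sigma^2)$ and, by Lemma B and (7.2),
$$B_0=\kappa\,b(y,0,0)\,\mathrm{CT}\,Z_1=-\tfrac{n-2}4\,\pi^{n/2}\,\kappa\,b(y,0,0).\tag{9.3}$$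
Here $\kappa$ is smooth in the parameters, since $A(y,0,0)$ is. Points $v'\ne0$ of $V'$ have $m=0$, because their slice in $V'$ is the fixed radial line. So $X^{(1)}$ is $V^G$ locally, and integration over $u$ gives (3). $\square$

Property (Odd) is available in one important case.

**Lemma D.** $(H,V')$ with $m=1$, $n=2$ satisfies (Odd).

*Proof.* Fix an invariant inner product. The image of $H$ in $O(2)$ is closed and transitive on $S^1$, so it is $SO(2)$ or $O(2)$, and $Z_p$ depends only on this image.

*Reflections $h$.* $T_h$ has eigenvalues $\varepsilon,\varepsilon+4$, so $T_h^{-1}=\varepsilon^{-1}\frac{1+h}2+(\varepsilon+4)^{-1}\frac{1-h}2$. The Gaussian integral is $\varepsilon^{-1/2}(\varepsilon+4)^{-1/2}$ times a polynomial in $\varepsilon^{-1}$, $(\varepsilon+4)^{-1}$ and the entries of $h$. After integration over the reflections it has only odd powers of $\sqrt\varepsilon$.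

*Rotations by $\theta$.* $T_h=(2+\varepsilon-2\cos\theta)\,\mathrm{Id}$. In a complex coordinate $\mathsf z$ on $V'$, $p(x,hx)$ is a combination of monomials $\mathsf z^{\alpha_1}\bar{\mathsf z}^{\alpha_2}(e^{i\theta}\mathsf z)^{\alpha_3}(e^{-i\theta}\bar{\mathsf z})^{\alpha_4}$. The Gaussian integral of such a monomial vanishes unless $\alpha_1+\alpha_3=\alpha_2+\alpha_4=:a$, and is then $\pi a!\,(2+\varepsilon-2\cos\theta)^{-a-1}e^{il\theta}$ with $l=\alpha_3-\alpha_4$, $|l|\le a$. With $w=e^{i\theta}$ we have $2+\varepsilon-2\cos\theta=w^{-1}(w-\gamma)(\gamma^{-1}-w)$, so the average over $\theta$ of $(2+\varepsilon-2\cos\theta)^{-a-1}e^{il\theta}$ is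
$$\frac1{2\pi i}\oint_{|w|=1}\frac{w^{l+a}\,dw}{\big((w-\gamma)(\gamma^{-1}-w)\big)^{a+1}}=\operatorname{Res}_{w=\gamma}=:R(\gamma),$$
there being no pole at $0$ as $l+a\ge0$. The integrand is invariant under $\gamma\leftrightarrow\gamma^{-1}$, so $R(\gamma^{-1})$ is its residue at $w=\gamma^{-1}$. At infinity it is $O(w^{l-a-2})=O(w^{-2})$, so there is no residue there. The residues add up to zero: $R(\gamma^{-1})=-R(\gamma)$. So $R$ is odd in $\tau$, hence odd in $\sqrt\varepsilon$, and its constant term is $0$. $\square$

## 10. No logarithms, and the first odd coefficient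

**Proof of Theorem 2.** Apply Theorem A(1) to each $I_j$ in (5.1), with $X=W$, $D=d^2$ near the diagonal, and $s=1/4t$. The function $d^2$ is smooth near the diagonal, invariant under isometries, and its Hessian on the diagonal is twice the metric. So $K_B(t)$ has an expansion in powers $t^{-N/2+j+k/2}$ without logarithms, and by uniqueness of asymptotic coefficients $a_{jk}=0$ for $k>0$. $\square$

**Proof of Theorem 3.** **Step 1: from $a_{10}$ to $c_{e+1}$.** Let $e=N-\overline q$. Only $I_0$ contributes to the first two coefficients, and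
$$K_B=(4\pi t)^{-N/2}\big[c_e(4t)^{e/2}+c_{e+1}(4t)^{(e+1)/2}+O(t^{(e+2)/2})\big]=(4\pi t)^{-\overline q/2}\big[\pi^{-e/2}c_e+2\pi^{-e/2}c_{e+1}t^{1/2}+O(t)\big].$$
So $a_{10}=2\pi^{-e/2}c_{e+1}$, and by Theorem A(3) with $b(x,x)=\Phi_0(x,x)=1$, $c_{e+1}=\mu(W^{(1)})$.

**Step 2: the density $\mu$.** We compute it at a point $w\in W^{(1)}$ with isotropy $H$, following Step 1 of the proof of Theorem A (if $H=G$, then $\mathfrak m=0$ and the computation remains valid). Use the slice $\exp_w(\nu_w)$, $\nu_w$ the normal space of the orbit, and identify $\mathfrak m$ with $T_w(Gw)$ by $\xi\mapsto\xi w$, taking the norm on $\mathfrak m$ that makes this isometric. At the origin $j=1$. The Haar measure pushes forward to the normalized Riemannian measure on the orbit, so $\Lambda(0)=1/\mathrm{Vol}(Gw)$. Further, $d^2(v,e^\xi v')=|v-v'|^2+|\xi|^2+O(3)$, where $O(3)$ denotes terms of third order in $(v,v',\xi)$. Hence $|\partial\xi/\partial\zeta|=1$ at the origin, the minimizing $\xi_*$ is of second order, $D''=|v-v'|^2+O(3)$, and the adapted inner product on $V'$ is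 the Euclidean one, so $\kappa=1$ there apart from the amplitude $\beta_0=\pi^{\dim\mathfrak m/2}/\mathrm{Vol}(Gw)$. Let $k=\dim V'$. As $m=1$, $H$-orbits in $V'$ have maximal dimension $k-1$, so $\dim\mathfrak m+k=e+1$. With (9.3),
$$d\mu=\frac{\pi^{\dim\mathfrak m/2}}{\mathrm{Vol}(Gw)}\Big(-\frac{k-2}4\Big)\pi^{k/2}\,d\mathrm{vol}_{W^{(1)}}=-\frac{k-2}4\,\pi^{(e+1)/2}\,\frac{d\mathrm{vol}_{W^{(1)}}}{\mathrm{Vol}(Gw)} .$$

**Step 3: integration.** Near $w$, $W^{(1)}=G\times_HV^H=G/H\times V^H$ with constant isotropy $H$ along $V^H$, so $k$ is locally constant and $W^{(1)}\to\bigcup B_i$ is a Riemannian submersion whose fibers are the orbits. Integrating over orbits first, $c_{e+1}=-\pi^{(e+1)/2}\sum_i\frac{k_i-2}4\mathrm{Vol}(B_i)$ (strata with $k_i=2$ contribute $0$), and $a_{10}=2\pi^{-e/2}c_{e+1}$ is the claim. The sum converges absolutely because $|\mu|(W)<\infty$ by Theorem A(3). $\square$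

For the suspensions of Section 4 there are two strata, the poles, with $k_i=q$ and $\mathrm{Vol}(B_i)=1$; so $a_{10}=-(q-2)\sqrt\pi$ once more.

## 11. Transverse orientability and the case $\overline q\le2$

**Proof of Theorem 4.** **Step 1: transverse orientability forces $k_i\ge2$.** Suppose $k_i=1$ at $w$, with isotropy $H$. Then $V=V^H\oplus\mathbb R$ with $H$ acting on $\mathbb R$ by a nontrivial sign, so $\det_V|_H\not\equiv1$. On $P=\pi^{-1}(\overline L)=\rho^{-1}(Gw)$, normal bundles pull back under submersions:
$$\pi^*\nu(\overline L)\cong\nu(P)\cong\rho^*\nu(Gw)=\rho^*(G\times_HV).$$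
An orientation of $\nu(\overline L)$ thus orients $\rho^*(G\times_HV)$. Along a fiber of $\rho$ this bundle is trivial, and the fibers, being leaf closures, are connected; so the orientation is constant along fibers and descends to $G\times_HV$. Pull back to $G$ and compare with a fixed orientation of $V$: since $[gh,v]=[g,hv]$, we obtain a continuous $o:G\to\{\pm1\}$ with $o(gh)=\det_V(h)\,o(g)$. As $G=SO(q)$ is connected, $o$ is constant, a contradiction.

**Step 2: (2)$\Rightarrow$(3), for any $\overline q$.** By Step 1 all terms $(k_i-2)\mathrm{Vol}(B_i)$ in Theorem 3 are $\ge0$. If $a_{10}=0$ they all vanish, so all $k_i=2$. This is the first assertion. The implication (1)$\Rightarrow$(2) is trivial.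

**Step 3: (3)$\Rightarrow$(1) when $\overline q\le2$.** By (1.3), every vertex representation on $W$ has $m\le\overline q\le2$, so $m$ odd means $m=1$. Then $n=k_i=2$ by (3), and (Odd) holds by Lemma D. By Theorem A(2) and (5.1), $K_B$ contains only powers $t^{-N/2+j+k/2}$ with $k\equiv e$, that is $t^{-\overline q/2+\text{integer}}$. So $a_{j0}=0$ for $j$ odd.

**Step 4: the case $q\le2$.** Here $\overline q\le q\le2$. On a codimension-one stratum, $\overline q-1=\dim V^H\ge0$ and $(\overline q-1)+k_i=\operatorname{codim}\overline L\le q\le2$, so $k_i\le2$; and $k_i\ge2$ by Step 1. So (3) holds, hence (1). If one reads the hypothesis instead as orientability of $W$: for $q\le2$ the group $G$ is abelian, so $H$ acts trivially on $T_w(Gw)\cong\mathfrak g/\mathfrak h$. As the connected group $G$ preserves the orientation of $W$, $\det_V|_H=1$, which again excludes $k_i=1$. $\square$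

**Proof of Proposition 5.** We need transversally orientable leaf closures, $\overline q=3$, $a_{10}=0$, and a nonzero odd coefficient.

**Step 1: the foliation.** Let $\mathrm{Pin}(2)=\{e^{i\theta}\}\cup\{je^{i\theta}\}$ act on $S^4\subset\mathbb R\oplus\mathbb H$ by left multiplication on $\mathbb H$; it lies in $SO(4)$. Suspend over a surface of genus $2$ with $a_1\mapsto e^{i\alpha}$ ($\alpha/2\pi$ irrational), $a_2\mapsto j$, $b_i\mapsto1$. The holonomy group is dense in $\mathrm{Pin}(2)$, and $q=4$. Away from the poles the action is free with one-dimensional orbits, so $\overline q=3$, and the normal bundle of an orbit is equivariantly trivial; so these leaf closures have trivial normal bundle. At the poles the normal bundle is oriented because $\mathrm{Pin}(2)\subset SO(4)$. All leaf closures are transversally orientable.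

**Step 2: multiplicities.** By (1.1) we count $\mathrm{Pin}(2)$-invariant harmonic polynomials on $\mathbb R\oplus\mathbb H$. The eigenvalues are $k(k+3)=\nu_k^2-\frac94$ with $\nu_k=k+\frac32$; let $d_k$ be the multiplicity. Polynomials of degree $k$ are the harmonic ones plus $|x|^2$ times those of degree $k-2$. On $\mathbb H$, $e^{i\theta}$ has eigenvalues $e^{\pm i\theta}$, each twice, and $je^{i\theta}$ has square $-1$, so eigenvalues $\pm i$, each twice. By Molien's formula,
$$\sum_kd_k\gamma^k=\frac{1-\gamma^2}{1-\gamma}\cdot\frac12\Big[\int_0^{2\pi}\frac{d\theta/2\pi}{|1-\gamma e^{i\theta}|^4}+\frac1{(1+\gamma^2)^2}\Big]=\frac{1+\gamma}2\sum_{j\ge0}\big[(j+1)^2+(-1)^j(j+1)\big]\gamma^{2j},$$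
because $|1-\gamma e^{i\theta}|^{-4}=\big|\sum_j(j+1)\gamma^je^{ij\theta}\big|^2$. With $l=j+1$: $d_{2l-2}=d_{2l-1}=\frac12\big(l^2+(-1)^{l-1}l\big)$, while $\nu_{2l-2}=2l-\frac12$ and $\nu_{2l-1}=2l+\frac12$.

**Step 3: the heat trace.** Put $E(l)=e^{-t(2l-1/2)^2}+e^{-t(2l+1/2)^2}$, an even function of $l$. Then
$$\sum_kd_ke^{-t\nu_k^2}=\tfrac12\sum_{l\ge1}l^2E(l)+\tfrac12\sum_{l\ge1}(-1)^{l-1}l\,E(l).$$
The first sum is $\frac12\sum_{l\in\mathbb Z}l^2e^{-t(2l+1/2)^2}$, and Poisson summation replaces it, up to $O(t^\infty)$, by
$$\tfrac12\int_{\mathbb R}l^2e^{-t(2l+1/2)^2}dl=\tfrac1{16}\int_{\mathbb R}(u-\tfrac12)^2e^{-tu^2}du=\tfrac{\sqrt\pi}{32}t^{-3/2}+\tfrac{\sqrt\pi}{64}t^{-1/2}.$$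
For the second, put $\phi(l)=l\,E(l)$ and $T=\sum_{l\ge0}(-1)^l\phi(l)$. For any rapidly decreasing $\phi$, $T=\frac12\phi(0)+\frac12\sum_{l\ge0}(-1)^l(\phi(l)-\phi(l+1))$. Using this three times,
$$T=\tfrac12\phi(0)+\tfrac14\big(\phi(0)-\phi(1)\big)+\tfrac18\big(\phi(0)-2\phi(1)+\phi(2)\big)+\tfrac18\sum_{l\ge0}(-1)^l\big(\phi(l)-3\phi(l+1)+3\phi(l+2)-\phi(l+3)\big).$$
A third difference is, up to sign, an average of $\phi'''$ over $[l,l+3]$ with a weight between $0$ and $1$, so the last sum is at most $3\int_0^\infty|\phi'''|$ in absolute value. Since $\phi(l)=t^{-1/2}\psi_t(\sqrt t\,l)$ with $\psi_t(x)=x\big(e^{-(2x-\sqrt t/2)^2}+e^{-(2x+\sqrt t/2)^2}\big)$, we get $\int|\phi'''|\,dl=t^{1/2}\int|\psi_t'''|\,dx=O(t^{1/2})$. With $\phi(0)=0$, $\phi(1)=2+O(t)$, $\phi(2)=4+O(t)$ this gives $T=-\frac12+O(t^{1/2})$. The second sum is $-\frac12T=\frac14+O(t^{1/2})$. Altogether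
$$\sum_kd_ke^{-t\nu_k^2}=\tfrac{\sqrt\pi}{32}t^{-3/2}+\tfrac{\sqrt\pi}{64}t^{-1/2}+\tfrac14+O(t^{1/2}).$$

**Step 4: reading off.** $K_B$ is this times $e^{9t/4}$, which changes neither the coefficient of $t^0$ nor the absence of $t^{-1}$. Comparing with $(4\pi t)^{-3/2}\big(a_0+a_{10}t^{1/2}+a_{20}t+a_{30}t^{3/2}+\cdots\big)$ we get $a_{10}=0$ and $a_{30}=\frac14(4\pi)^{3/2}=2\pi^{3/2}\ne0$. So (2) holds and (1) fails. $\square$

**Remark 11.1 (the two readings of the hypothesis).** In Proposition 5, $\widehat M=\widetilde\Sigma\times_{\pi_1}SO(5)$ and $W=\mathrm{Pin}(2)\backslash SO(5)$. This $W$ is non-orientable: $\mathrm{Ad}(j)$ has determinant $+1$ on $\mathfrak{so}(5)$, as $SO(5)$ is connected, and $-1$ on $\mathfrak u(1)$, as $jij^{-1}=-i$; so it reverses the orientation of $\mathfrak{so}(5)/\mathfrak u(1)$. Thus "$W$ orientable" and "all leaf closures transversally orientable" are not equivalent in general. Theorem 1 is not affected, since its examples satisfy both conditions, and Theorem 2 needs neither. For $\overline q\ge3$ we have only the necessary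 condition of Theorem 4 (all $k_i=2$), together with Theorem A(2) as a sufficient criterion.
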